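\title{Complete local rings whose Frobenius pushforwards are all indecomposable}

\begin{abstract}
A complete local ring $R$ of dimension $d\ge 1$ and characteristic $p>0$, with F-finite residue field, is called F-trivializing if every finitely generated $R$-module $M$ of dimension $d$ has a Frobenius pushforward $F^n_*M$ that decomposes as a direct sum of two nonzero modules. We settle the conjecture that every such ring is F-trivializing: it holds for $d=1$, and it fails for every $p$ and every $d\ge2$. The counterexamples are normal domains and the module is $M=R$; in dimension two one may take $k[[x,y,z]]/(x^e+y^e+z^e+x^{e-2}y^2z)$ with $k$ perfect and $e\ge 4$ prime to $p$. The proof passes to a resolution with smooth exceptional divisor $Y$ and shows that, when the conormal and cotangent bundles of $Y$ are suitably positive, a decomposition of $F^n_*R$ forces the first infinitesimal neighborhood of $Y$ to retract onto $Y$.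
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Fix a prime $p$. All modules are finitely generated, and $q$ always denotes $p^n$. Let $(R,\mathfrak m,k)$ be a complete Noetherian local ring of characteristic $p$ and Krull dimension $d\ge 1$ whose residue field is \emph{F-finite}, that is, $[k:k^p]<\infty$; for instance, $k$ may be perfect. For an $R$-module $M$ and $n\ge0$, let $F^n_*M$ be the abelian group $M$ on which $r\in R$ acts as $r^{q}$; thus $F^0_*M=M$. We write $F^n_*m$ for $m\in M$ viewed in $F^n_*M$. A ring $S$ of characteristic $p$ is F-finite if $F_*S$ is a finitely generated $S$-module. Our $R$ is F-finite: it is a quotient of some $k[[x_1,\dots,x_s]]$ by Cohen's structure theorem, and this ring is finite over $k^p[[x_1^p,\dots,x_s^p]]$. Hence $F^n_*M$ is again finitely generated.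

A module is \emph{decomposable} if it is a direct sum of two nonzero modules, and \emph{indecomposable} otherwise. The ring $R$ is \emph{F-trivializing} if for every $R$-module $M$ with $\dim M=d$ there is an $n\geq 1$ such that $F^n_*M$ is decomposable. The following conjecture is posed in \cite{Schoutens}.

\begin{quote}
\textbf{Conjecture.} Every complete local ring $R$ as above is F-trivializing.
\end{quote}

\subsection{Why one would expect it}\label{ss:why}
A decomposition of $F^n_*M$ is a decomposition of $M$ as a module over the ring of $q$-th powers. This ring shrinks as $n$ grows, so decomposing becomes easier: if $F^n_*M$ is decomposable, so is $F^{n+1}_*M$. Such decompositions are useful because Frobenius does not enlarge local cohomology. The \v{C}ech complex gives $H^i_{\mathfrak m}(F^n_*M)\cong F^n_*H^i_{\mathfrak m}(M)$, and for perfect $k$ the exact functor $F^n_*$ sends $k$ to $k$ and so preserves finite length. A decomposition of $F^n_*M$ therefore distributes a fixed length among the summands.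

Some hypothesis on $M$ is needed, since $F^n_*k\cong k$ for perfect $k$. For modules of dimension $d$, however, there is more and more room. Let $R$ be a domain with fraction field $K$ and let $k$ be perfect. Then $R$ is finite over a subring $k[[x_1,\dots,x_d]]$ with fraction field $K'$, and $[K:K^q]=[K':K'^q]=q^d$, so a module of rank $\rho$ has a pushforward of rank $\rho q^d$. In the two simplest families this room is used. If $R=k[[x_1,\dots,x_d]]$, then $F^n_*R$ is free on the $q^d$ monomials $x^a$ with $0\le a_l<q$. If $R=\prod_{i\ge0}A_i$ is the completion of a graded ring $A=\bigoplus_{i\geq0} A_i$ with all $A_i\neq0$, then $q$-th powers have degrees divisible by $q$, and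
\begin{equation}\label{eq:graded}
F^n_*R=\bigoplus_{j=0}^{q-1}F^n_*\Big(\prod_{i\equiv j \bmod q}A_i\Big)
\end{equation}
has $q$ nonzero summands. The natural guess is that the conjecture is true. The counterexamples below are perturbations of graded rings, chosen so that the grading behind \eqref{eq:graded} is destroyed already to first order.

\subsection{Results}
A module $M$ over a domain $R$ is \emph{reflexive} if $M\to M^{**}$ is an isomorphism, where $M^*=\operatorname{Hom}_R(M,R)$; the ring $R$ itself is reflexive of rank one.

\begin{theorem}\label{thm:surface}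
Let $k$ be a perfect field of characteristic $p$, let $e\ge4$ be an integer prime to $p$, and let
\[
R=k[[x,y,z]]/(x^e+y^e+z^e+x^{e-2}y^2z).
\]
Then $R$ is a complete normal local domain of dimension $2$, and $F^n_*R$ is indecomposable for all $n\ge0$. More generally, $F^n_*M$ is indecomposable for all $n\ge0$ and every reflexive $R$-module $M$ of rank one.
\end{theorem}

For example, one may take $k[[x,y,z]]/(x^4+y^4+z^4+x^2y^2z)$ for $p$ odd and $k[[x,y,z]]/(x^5+y^5+z^5+x^3y^2z)$ for $p=2$.

\begin{theorem}\label{thm:alld}
For every perfect field $k$ of characteristic $p$ and every $d\ge2$ there is a complete normal local domain $R$ of dimension $d$ with residue field $k$ such that $F^n_*M$ is indecomposable for all $n\ge0$ and all reflexive $R$-modules $M$ of rank one, in particular for $M=R$.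
\end{theorem}

An F-finite domain $S$ is \emph{strongly F-regular} if for each nonzero $c\in S$ there are $n$ and $\varphi\in\operatorname{Hom}_S(F^n_*S,S)$ with $\varphi(F^n_*c)=1$.

\begin{theorem}\label{thm:positive}
Let $R$ be a complete Noetherian local ring of characteristic $p$ and dimension $d\ge1$ with F-finite residue field. Suppose that for every minimal prime $P$ with $\dim R/P=d$ the normalization of $R/P$ is strongly F-regular (for example, regular). Then $R$ is F-trivializing. In particular, every such $R$ with $d=1$ is F-trivializing.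
\end{theorem}

Taking $k=\mathbb F_p$ and $M=R$ in Theorem~\ref{thm:alld}, we obtain the answer to the conjecture.

\begin{corollary}\label{cor:d}
For every prime $p$ and every $d\geq1$, the conjecture holds for all rings $R$ of characteristic $p$ and dimension $d$ if and only if $d=1$.
\end{corollary}

\subsection{The method}
A module is indecomposable when its endomorphism ring has no idempotents other than $0$ and $1$, so we must control $\operatorname{End}_R(F^n_*R)$. The module itself is large and has no usable presentation. On a resolution $X\to\operatorname{Spec}R$ it becomes a vector bundle, and the restriction of this bundle to the exceptional divisor $Y$ is filtered by order of vanishing along $Y$. The filtration has $q$ steps and is what survives of the grading in \eqref{eq:graded}. Homomorphisms between its graded pieces are differential operators on the projective variety $Y$, and positivity on $Y$ leaves only scalars. An idempotent is then a choice of $0$ or $1$ on each piece, and two consecutive pieces can be separated only if the first infinitesimal neighborhood of $Y$ in $X$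 retracts onto $Y$. This is the criterion of Theorem~\ref{thm:criterion}, stated and illustrated for $q=2$ in Section~\ref{sec:criterion} and proved in Sections~\ref{sec:ops} and~\ref{sec:proof}. Sections~\ref{sec:fermat} and~\ref{sec:higher} verify it with $Y$ a Fermat curve and a product of Fermat curves. Section~\ref{sec:positive}, which is independent of the rest, proves Theorem~\ref{thm:positive}.

\section{Preliminaries}\label{sec:prelim}

\subsection{Frobenius on schemes}
On a scheme $X$ of characteristic $p$, the absolute Frobenius $F$ is the identity on the underlying space and the $p$-th power on functions. For an $\mathcal O_X$-module $\mathcal G$, the module $F^n_*\mathcal G$ is the sheaf of abelian groups $\mathcal G$ with $\mathcal O_X$ acting through $q$-th powers. We use the following facts.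
\begin{enumerate}
\item[(F1)] $F^n_*$ is exact and commutes with localization, because $m/s=s^{q-1}m/s^q$. So the sheaf associated with $F^n_*M$ is $F^n_*\widetilde M$.
\item[(F2)] If $I\subset\mathcal O_X$ is an invertible ideal, then $I\cdot F^n_*\mathcal G=F^n_*(I^q\mathcal G)$, since a local generator $f$ of $I$ acts as $f^q$.
\item[(F3)] If $N$ is a line bundle, then $F^n_*\mathcal G\otimes N\cong F^n_*(\mathcal G\otimes N^{q})$, by the projection formula and $F^{n*}N\cong N^q$.
\item[(F4)] (Kunz's theorem.) The Frobenius of a regular Noetherian ring is flat. Algebras of finite type over an F-finite ring, and their localizations, are F-finite. So if $X$ is regular and of finite type over an F-finite ring, then $F^n_*\mathcal L$ is locally free of finite rank for every line bundle $\mathcal L$.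
\end{enumerate}
We also use, under the name \emph{d\'evissage}, two consequences of left exactness. A sheaf with a finite filtration whose graded pieces have no nonzero global sections has no nonzero global sections. If $\mathcal P,\mathcal Q$ are modules with finite filtrations and there is no nonzero homomorphism from any graded piece of $\mathcal P$ to any graded piece of $\mathcal Q$, then $\operatorname{Hom}(\mathcal P,\mathcal Q)=0$.

\subsection{Regularity from a regular divisor}

\begin{lemma}\label{lem:regular}
Let $(R,\mathfrak m)$ be a Noetherian local ring, $\pi:X\to\operatorname{Spec}R$ proper, and $Y\subset X$ an effective Cartier divisor that is regular and contains $\pi^{-1}(\mathfrak m)$ as a set. Then $X$ is regular.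
\end{lemma}

\begin{proof}
Since $\pi$ is closed, a closed point $y$ of $X$ maps to $\mathfrak m$ and so lies on $Y$. Let $f\in\mathcal O_{X,y}$ be a local equation of $Y$. It is a nonzerodivisor and $\mathcal O_{X,y}/f$ is regular, of dimension $\dim\mathcal O_{X,y}-1$. So the maximal ideal of $\mathcal O_{X,y}$ is generated by $\dim \mathcal O_{X,y}$ elements, and $\mathcal O_{X,y}$ is regular. Every point of $X$ specializes to a closed point, and localizations of regular local rings are regular.
\end{proof}

\subsection{Retractions of the first infinitesimal neighborhood}\label{ss:retr}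
Let $X$ be a Noetherian scheme over a field $k$ and $Y\subset X$ an effective Cartier divisor, smooth over $k$, with ideal $I$. Let $B=I/I^2$ be the conormal bundle, a line bundle on $Y$, and let $2Y$ be the subscheme defined by $I^2$. It has the same underlying space as $Y$, and
\[
0\to B\to\mathcal O_{2Y}\to\mathcal O_Y\to0
\]
is exact, with $B$ an ideal of square zero on which $\mathcal O_{2Y}$ acts through $\mathcal O_Y$. A \emph{retraction} over an open set $W\subset Y$ is a homomorphism of sheaves of $k$-algebras $\rho:\mathcal O_Y|_W\to\mathcal O_{2Y}|_W$ whose composite with $\mathcal O_{2Y}\to\mathcal O_Y$ is the identity. Recall that $k$-derivations $\mathcal O_Y\to B$ are the same as sections of $T_Y\otimes B$, where $T_Y$ is the dual of $\Omega_{Y/k}$.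

\begin{lemma}\label{lem:retr}
\begin{enumerate}
\item[(i)] Over every affine open $W\subset Y$ there is a retraction.
\item[(ii)] If $\rho,\rho'$ are retractions over $W$, then $\rho'-\rho$ is a $k$-derivation $\mathcal O_W\to B|_W$. If $\rho$ is a retraction and $\delta$ is such a derivation, then $\rho+\delta$ is a retraction.
\item[(iii)] Let $Y=W_1\cup W_2$ with $W_i$ open and let $\rho_i$ be a retraction over $W_i$. If there is a retraction over $Y$, then $\rho_1-\rho_2=\alpha_1-\alpha_2$ on $W_1\cap W_2$ for some $\alpha_i\in\Gamma(W_i,T_Y\otimes B)$.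
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $H^1(W,B)=0$, the map $\mathcal O_{2Y}(W)\to\mathcal O_Y(W)$ is onto with kernel of square zero. The infinitesimal lifting property of the smooth $k$-algebra $\mathcal O_Y(W)$ lifts the identity to a $k$-algebra map $\mathcal O_Y(W)\to\mathcal O_{2Y}(W)$. It extends to the principal open subsets of $W$ because a lift of a unit is a unit.

(ii) With $\delta=\rho'-\rho$, which takes values in $B$,
\[
\delta(ab)=\rho'(a)\big(\rho'(b)-\rho(b)\big)+\big(\rho'(a)-\rho(a)\big)\rho(b)=a\delta(b)+b\delta(a).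
\]
Conversely, $(\rho(a)+\delta(a))(\rho(b)+\delta(b))=\rho(ab)+a\delta(b)+b\delta(a)=(\rho+\delta)(ab)$.

(iii) If $\rho$ is a global retraction, take $\alpha_i=\rho_i-\rho$.
\end{proof}

\section{The criterion}\label{sec:criterion}

\subsection{Statement}\label{ss:setting}
Let $k$ be a perfect field of characteristic $p$ and $R$ a complete normal local domain of dimension $d\ge2$ with residue field $k$. Fix a coefficient field $k\subset R$, and put $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$ and $r=d-1$. Suppose we are given a proper morphism $\pi:X\to\operatorname{Spec}R$ with $X$ regular and integral, and an effective Cartier divisor $Y\subset X$ with $\pi(Y)=\{\mathfrak m\}$, smooth over $k$ of dimension $r$, such that $\pi$ restricts to an isomorphism $X\setminus Y\to U$. We identify $X\setminus Y$ with $U$ and keep the notation $I$, $B=I/I^2$, $2Y$ of Section~\ref{ss:retr}. Consider four conditions.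
\begin{enumerate}
\item[(C1)] $\Omega_{Y/k}\cong\omega_1\oplus\dots\oplus\omega_r$ with line bundles $\omega_l$. For $a\in\mathbb N^r$ we put $\omega^{a}=\bigotimes_l\omega_l^{a_l}$, let $\omega^{-a}$ be its dual, and put $|a|=\sum_la_l$.
\item[(C2)] $H^0(Y,\mathcal O_Y)=k$, and $H^0(Y,\omega^{-a}\otimes B^{-b})=0$ for all $a\in\mathbb N^r$ and $b\ge0$ with $(a,b)\ne(0,0)$.
\item[(C3)] $H^0(Y,\omega^{-a}\otimes B)=0$ for all $a\in\mathbb N^r$ with $|a|\ge2$.
\item[(C4)] There is no retraction $\mathcal O_Y\to\mathcal O_{2Y}$ over $Y$.
\end{enumerate}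

\begin{theorem}\label{thm:criterion}
In this setting, assume \textup{(C1)--(C4)}. Then $F^n_*M$ is indecomposable for every $n\ge0$ and every reflexive $R$-module $M$ of rank one.
\end{theorem}

When $Y$ is a curve, (C1) is automatic, (C2) holds if $H^0(Y,\mathcal O_Y)=k$ and $\omega_Y$ and $B$ have positive degree, and (C3) holds if moreover $\deg B<2\deg\omega_Y$. Condition (C4) says that $X$ is not a cone to first order: if $X$ is the total space of a line bundle over $Y$, embedded as the zero section, then the projection $X\to Y$ restricts to a retraction.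

\subsection{The smallest case}\label{ss:small}
Let $p=q=2$, $d=2$ and $M=R$, so that $Y$ is a curve. Both mechanisms of the proof can be seen by hand. The module $F_*R$ is represented on $X$ by the vector bundle $F_*\mathcal O_X$. By (F2) its restriction to $Y$ is $F_*(\mathcal O_X/I^2)$, which is an extension of $\mathcal O_Y$-modules
\begin{equation}\label{eq:small}
0\to F_*B\to F_*\mathcal O_{2Y}\to F_*\mathcal O_Y\to0 .
\end{equation}
Here $b\in\mathcal O_Y$ acts on the middle term as $[b]:=\tilde b^{\,2}$, for any lift $\tilde b\in\mathcal O_{2Y}$. This is independent of the lift since $B^2=0$, and $b\mapsto[b]$ is a ring homomorphism $\mathcal O_Y\to\mathcal O_{2Y}$. Near any point of $Y$ choose a function $u$ such that $du$ generates $\Omega_{Y/k}$. Since $k$ is perfect, every local function is uniquely $a=\alpha^2+\beta^2u$, and then $da/du=\beta^2$.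

\emph{The pieces have only scalar endomorphisms.} An endomorphism of $F_*\mathcal O_Y$ is an additive map $D:\mathcal O_Y\to\mathcal O_Y$ with $D(b^2a)=b^2D(a)$. Put $c=D(1)\in H^0(Y,\mathcal O_Y)=k$ and $D'=D-c$. Then $D'(1)=0$, so $D'(\alpha^2+\beta^2u)=\beta^2D'(u)$, that is, $D'=D'(u)\,\frac{d}{du}$ locally. Thus $D'$ is a global vector field, which vanishes by (C2), and $D=c$. Computations of this kind show (Section~\ref{sec:proof}) that an idempotent endomorphism of $F_*R$ acts on \eqref{eq:small}, as $0$ or $1$ on each end, and that it is trivial unless \eqref{eq:small} splits.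

\emph{A splitting is a retraction.} A splitting of \eqref{eq:small} is an additive map $\sigma:\mathcal O_Y\to\mathcal O_{2Y}$ lifting the identity with $\sigma(b^2a)=[b]\sigma(a)$. The section $\sigma(1)$ lifts $1$, so it is a unit; put $\rho(a)=\sigma(a)\sigma(1)^{-1}$. Then $\rho(\alpha^2+\beta^2u)=[\alpha]+[\beta]\rho(u)$, and $[u]=\rho(u)^2$ because $\rho(u)$ is a lift of $u$. For $a=\alpha^2+\beta^2u$ and $a'=\alpha'^2+\beta'^2u$ we have $aa'=(\alpha\alpha'+\beta\beta'u)^2+(\alpha\beta'+\beta\alpha')^2u$, hence
\[
\rho(aa')=[\alpha][\alpha']+[\beta][\beta']\rho(u)^2+\big([\alpha][\beta']+[\beta][\alpha']\big)\rho(u)=\rho(a)\rho(a').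
\]
Also $\rho(c)=[c^{1/2}]=c$ for $c\in k$. So $\rho$ is a retraction, and (C4) excludes the splitting.

For larger $q$ this second argument breaks down. Let $p$ be odd, let $\rho_W$ be a local retraction and $\varepsilon$ a local generator of $B$. Then $\rho_W+\varepsilon\frac{d^2}{du^2}$ lifts the identity, sends $1$ to $1$ and is linear over $q$-th powers, but it is not multiplicative, because $\frac{d^2}{du^2}$ sends $u^2$ to $2$ and $u$ to $0$ and so is not a derivation. We need to organize the maps that are linear over $q$-th powers by their order as differential operators, and to exclude order $\ge2$ by a global argument. That is the role of (C3).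

\section{Maps linear over $q$-th powers}\label{sec:ops}

Let $Y$ be smooth of dimension $r$ over the perfect field $k$ and satisfy (C1). Let $n\ge1$ and let $G_1,G_2$ be line bundles on $Y$. Put
\[
\mathcal H=\mathcal H(G_1,G_2)=\mathcal{H}om_{\mathcal O_Y}(F^n_*G_1,F^n_*G_2),
\]
the sheaf of additive maps $D:G_1\to G_2$ with $D(b^qg)=b^qD(g)$, in other words of $\mathcal O_Y^q$-linear maps. We regard it as an $\mathcal O_Y$-module by $(cD)(g)=cD(g)$. For a function $b$ let $[D,b](g)=D(bg)-bD(g)$. Write $N=G_1^{-1}\otimes G_2=\mathcal{H}om_{\mathcal O_Y}(G_1,G_2)$.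

\begin{lemma}\label{lem:ops}
There is a finite exhaustive filtration $0=\mathcal H_{\le-1}\subset\mathcal H_{\le0}\subset\mathcal H_{\le1}\subset\cdots$ of $\mathcal H$ with
\[
\mathcal H_{\le i}/\mathcal H_{\le i-1}\cong\bigoplus_{|a|=i,\ 0\le a_l<q}\omega^{-a}\otimes N .
\]
Here $\mathcal H_{\le0}=N$ is the sheaf of $\mathcal O_Y$-linear maps, and $\mathcal H_{\le1}$ is the sheaf of those $D$ for which $[D,b]$ is $\mathcal O_Y$-linear for all local functions $b$. For $D\in\mathcal H_{\le1}$ the \emph{symbol} $s(D):b\mapsto[D,b]$ is a $k$-derivation $\mathcal O_Y\to N$, and $s$ is additive in $D$.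
\end{lemma}

\begin{proof}
Let $P=\mathcal O_Y\otimes_{\mathcal O_Y^q}\mathcal O_Y$ and let $J$ be the kernel of the multiplication $P\to\mathcal O_Y$. The ring $P$ has a left and a right $\mathcal O_Y$-module structure. Form $P\otimes G_1=\mathcal O_Y\otimes_{\mathcal O_Y^q}G_1$ with the right structure and view it as a module through the left one. Extension of scalars gives
\[
\mathcal H=\mathcal{H}om_{\mathcal O_Y}(P\otimes G_1,G_2),\qquad D\mapsto \hat D,\quad \hat D(c\otimes g)=cD(g).
\]
Let $\mathcal H_{\le i}=\mathcal{H}om_{\mathcal O_Y}((P/J^{i+1})\otimes G_1,G_2)$ be the subsheaf of those $D$ for which $\hat D$ kills $J^{i+1}\otimes G_1$.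

\emph{Local structure of $P$.} Locally there is an \'etale map to $\mathbb A^r_k$, given by coordinates $u_1,\dots,u_r$. Frobenius commutes with \'etale base change, so $\mathcal O_Y=\mathcal O_Y^q\otimes_{k[u]^q}k[u]$; and $k[u]^q=k[u_1^q,\dots,u_r^q]$ because $k$ is perfect. Hence $\mathcal O_Y$ is free over $\mathcal O_Y^q$ on the monomials $u^a$ with $0\le a_l<q$, and $P$ is free as a left module on the elements $1\otimes u^a$. Put $\xi_l=1\otimes u_l-u_l\otimes1$. Expanding, $\xi^a$ equals $1\otimes u^a$ plus a left combination of $1\otimes u^{a'}$ with $a'\le a$ componentwise and $a'\ne a$. So the $\xi^a$, $0\le a_l<q$, also form a basis. Since $\xi_l^q=1\otimes u_l^q-u_l^q\otimes1=0$, we get $P\cong\mathcal O_Y[\xi_1,\dots,\xi_r]/(\xi_1^q,\dots,\xi_r^q)$ as left algebras, with $J=(\xi_1,\dots,\xi_r)$. Consequently $J$ is nilpotent and $J^i/J^{i+1}$ is free on the $\xi^a$ with $|a|=i$ and all $a_l<q$.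

\emph{Global form of the graded pieces.} By the construction of K\"ahler differentials, $J/J^2$ is the module of differentials of $\mathcal O_Y$ over $\mathcal O_Y^q$, with $\xi_l$ corresponding to $du_l$. This is $\Omega_{Y/k}$, because derivations kill $q$-th powers and $k=k^q\subset\mathcal O_Y^q$. By the local description, $\operatorname{Sym}\Omega_{Y/k}\to\operatorname{gr}_JP$ is onto with kernel the ideal generated by the $(du_l)^q$. As $(\sum c_lw_l)^q=\sum c_l^qw_l^q$, the ideal generated by $w_1^q,\dots,w_r^q$ is the same for every local basis $w_1,\dots,w_r$ of $\Omega_{Y/k}$. Taking for $w_l$ a local generator of $\omega_l$, and using $\operatorname{Sym}^i\Omega_{Y/k}=\bigoplus_{|a|=i}\omega^a$, we find $J^i/J^{i+1}\cong\bigoplus_{|a|=i,\,a_l<q}\omega^a$. The sequences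
\[
0\to(J^i/J^{i+1})\otimes G_1\to(P/J^{i+1})\otimes G_1\to(P/J^i)\otimes G_1\to0
\]
are exact sequences of locally free left modules, and on $J^i/J^{i+1}$ the left and right structures agree. Applying $\mathcal{H}om(-,G_2)$ gives the stated graded pieces.

\emph{Orders $0$ and $1$.} As a left module, $J$ is generated by the elements $\xi_b=1\otimes b-b\otimes1$, and $J^2$ by the products $\xi_b\xi_{b'}$. We have $\hat D(\xi_b\cdot(1\otimes g))=[D,b](g)$ and $\hat D(\xi_b\xi_{b'}\cdot(1\otimes g))=[[D,b],b'](g)$. So $D\in\mathcal H_{\le0}$ if and only if all $[D,b]$ vanish, and $D\in\mathcal H_{\le1}$ if and only if all $[D,b]$ are $\mathcal O_Y$-linear. Finally $[D,bb'](g)=[D,b](b'g)+b[D,b'](g)$, which is the Leibniz rule when $D\in\mathcal H_{\le1}$, and $[D,c]=0$ for $c\in k=k^q$.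
\end{proof}

Condition (C1) entered only to split the graded pieces into line bundles. Conditions (C2) and (C3) are designed to give the following.

\begin{corollary}\label{cor:ops}
In the setting of Section~\ref{ss:setting}, assume \textup{(C1)} and \textup{(C2)}.
\begin{enumerate}
\item[(i)] If $N\cong B^{-b}$ with $b\ge1$, then $\operatorname{Hom}_{\mathcal O_Y}(F^n_*G_1,F^n_*G_2)=0$.
\item[(ii)] If $G_1=G_2=G$, then $\operatorname{End}_{\mathcal O_Y}(F^n_*G)=k$.
\item[(iii)] If $N\cong B$ and \textup{(C3)} holds, then $\mathcal H/\mathcal H_{\le1}$ has no nonzero global sections.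
\end{enumerate}
\end{corollary}

\begin{proof}
Apply d\'evissage. In (i) the pieces of $\mathcal H$ are sums of sheaves $\omega^{-a}\otimes B^{-b}$ with $b\ge1$. In (ii) the pieces of $\mathcal H/\mathcal H_{\le0}$ are sums of sheaves $\omega^{-a}$ with $a\ne0$, so $\Gamma(Y,\mathcal H)=\Gamma(Y,\mathcal H_{\le0})=H^0(Y,\mathcal O_Y)=k$. In (iii) the pieces are sums of sheaves $\omega^{-a}\otimes B$ with $|a|\ge2$.
\end{proof}

\section{Proof of the criterion}\label{sec:proof}

We work in the setting of Section~\ref{ss:setting}, with $M$ reflexive of rank one. A reflexive module is torsion-free, and a nonzero summand of a torsion-free module has positive rank, so $M$ is indecomposable. Let now $n\ge1$.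

\subsection{From the module to a vector bundle}
At each point of the regular scheme $U$, the stalk of $\widetilde M$ is a reflexive module of rank one over a regular local ring, which is a unique factorization domain; such a module is isomorphic to a divisorial, hence principal, ideal. So $\widetilde M|_U\cong\mathcal O_U(D)$ for a Weil divisor $D$. The closure $\overline D$ in the regular scheme $X$ is a Cartier divisor, and $\mathcal L=\mathcal O_X(\overline D)$ is a line bundle extending $\widetilde M|_U$. Put
\[
L=\mathcal L|_Y,\qquad \mathcal E=F^n_*\mathcal L,\qquad V=\mathcal E|_Y .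
\]
By (F4), $\mathcal E$ is locally free of finite rank, and by (F1), $\mathcal E|_U$ is the restriction to $U$ of the sheaf associated with $F^n_*M$.

We claim that
\begin{equation}\label{eq:endU}
\operatorname{End}_R(F^n_*M)=\Gamma(U,\mathcal{E}nd\,\mathcal E).
\end{equation}
A normal Noetherian domain is the intersection of its localizations at height-one primes, and these lie in $U$ since $d\ge2$; so $\Gamma(U,\mathcal O_U)=R$. Dualizing a presentation of $M^*$ gives an exact sequence $0\to M\to R^{s}\to R^{s'}$, and taking sections over $U$ shows $\Gamma(U,\widetilde M)=M$. Hence $\Gamma(U,\mathcal E)=F^n_*M$. Restriction to $U$ and passage to global sections are then mutually inverse maps between the two sides of \eqref{eq:endU}; for one of the two composites, note that $\mathcal E|_U$ is generated by its global sections.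

\subsection{The filtration by order of vanishing}
By (F2), $V=\mathcal E/I\mathcal E=F^n_*(\mathcal L/I^q\mathcal L)$, and a function $b$ on $Y$ acts as $\tilde b^{\,q}$ for any lift $\tilde b$. The submodules $V^j=F^n_*(I^j\mathcal L/I^q\mathcal L)$ form a filtration $V=V^0\supset V^1\supset\dots\supset V^q=0$ with
\[
\operatorname{gr}^jV:=V^j/V^{j+1}=F^n_*(L\otimes B^j),\qquad0\le j\le q-1,
\]
where $F$ on the right is the Frobenius of $Y$.

\begin{lemma}\label{lem:filt}
Assume \textup{(C1)} and \textup{(C2)}.
\begin{enumerate}
\item[(i)] $\operatorname{Hom}_{\mathcal O_Y}(V,V\otimes B^{-m})=0$ for all $m\ge1$.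
\item[(ii)] Every endomorphism of $V$ preserves each $V^j$ and acts on $\operatorname{gr}^jV$ through $\operatorname{End}(\operatorname{gr}^jV)=k$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (F3), $\operatorname{gr}^iV\otimes B^{-m}=F^n_*(L\otimes B^{i-qm})$. So homomorphisms $\operatorname{gr}^jV\to\operatorname{gr}^iV\otimes B^{-m}$ are governed by Corollary~\ref{cor:ops} with $N=B^{-b}$, $b=j-i+qm$. If $m\ge1$, then $b\ge-(q-1)+q=1$, all these groups vanish, and d\'evissage gives (i). If $m=0$ and $i<j$, then $b\ge1$ again. The pieces of $V^{j}$ have index $\ge j$ and those of $V/V^{j}$ have index $<j$, so $\operatorname{Hom}(V^{j},V/V^{j})=0$, which means that endomorphisms preserve $V^{j}$. The last claim is Corollary~\ref{cor:ops}(ii).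
\end{proof}

An endomorphism of $F^n_*M$ is, by \eqref{eq:endU}, defined only on $U$ and might have a pole along $Y$, in which case it could not be restricted to $V$. Part (i) of the lemma says that no leading term is available for such a pole.

\begin{proposition}\label{prop:extend}
Assume \textup{(C1)} and \textup{(C2)}. Then $\operatorname{End}_R(F^n_*M)=\operatorname{End}_{\mathcal O_X}(\mathcal E)$. An idempotent $\epsilon$ of this ring acts on $\operatorname{gr}^jV$ as $\epsilon_j\in\{0,1\}$, and $\epsilon=0$ if $\epsilon_j=0$ for all $j$.
\end{proposition}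

\begin{proof}
Let $\mathcal F=\mathcal{E}nd\,\mathcal E$, a locally free sheaf. Cover $X$ by finitely many affine open sets on which $I$ has a generator $f$. On each of them a section of $\mathcal F$ over $U$ has the form $\phi/f^m$, so $\Gamma(U,\mathcal F)=\bigcup_{m\ge0}\Gamma(X,\mathcal F(mY))$. Since $\mathcal O_X(Y)|_Y=B^{-1}$, there are exact sequences
\[
0\to\mathcal F((m-1)Y)\to\mathcal F(mY)\to\mathcal{H}om_{\mathcal O_Y}(V,V\otimes B^{-m})\to0 .
\]
For $m\ge1$ the last sheaf has no nonzero sections by Lemma~\ref{lem:filt}(i). So the union is constant, equal to $\Gamma(X,\mathcal F)$, and \eqref{eq:endU} gives the first claim.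

By Lemma~\ref{lem:filt}(ii), $\epsilon|_Y$ acts on $\operatorname{gr}^jV$ as an idempotent of the field $k$. If all $\epsilon_j$ vanish, then $\epsilon|_Y$ maps $V^j$ into $V^{j+1}$, so $\epsilon|_Y=(\epsilon|_Y)^q=0$. The image $\epsilon(\mathcal E)$ is a direct summand of $\mathcal E$, hence locally free, of constant rank since $X$ is connected. Its restriction to $Y$ is the image of $\epsilon|_Y$, which is zero. So the rank is $0$ and $\epsilon=0$.
\end{proof}

\begin{remark}\label{rem:atmostq}
Under (C1) and (C2) alone, $F^n_*M$ is a direct sum of at most $q$ nonzero modules. Indeed, the projections to the summands are nonzero orthogonal idempotents, so the sets $\{j:\epsilon_j=1\}$ attached to them are nonempty and pairwise disjoint subsets of $\{0,\dots,q-1\}$. The bound is attained by a cone (Remark~\ref{rem:cone}).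
\end{remark}

\subsection{Consecutive pieces cannot be separated}
It remains to show that all $\epsilon_j$ are equal. For $0\le j\le q-2$ consider the extension of $\mathcal O_Y$-modules
\begin{equation}\label{eq:Ej}
0\to\operatorname{gr}^{j+1}V\to V^j/V^{j+2}\to\operatorname{gr}^jV\to0 ,
\end{equation}
which is \eqref{eq:small} when $q=2$ and $\mathcal L=\mathcal O_X$.

\begin{lemma}\label{lem:nonsplit}
Assume \textup{(C1)--(C4)}. Then \eqref{eq:Ej} does not split, for any $0\le j\le q-2$.
\end{lemma}

\begin{proof}
Let $\mathcal G=I^j\mathcal L/I^{j+2}\mathcal L$, an invertible $\mathcal O_{2Y}$-module, and $G=\mathcal G/I\mathcal G=L\otimes B^j$. Then $I\mathcal G=G\otimes B$, and \eqref{eq:Ej} is $F^n_*$ of $0\to G\otimes B\to\mathcal G\to G\to0$. A splitting over an open set is an additive map $\sigma:G\to\mathcal G$ that lifts the identity and satisfies $\sigma(b^qg)=\tilde b^{\,q}\sigma(g)$, where $\tilde b\in \mathcal O_{2Y}$ is any lift of $b$. The difference of two splittings takes values in $G\otimes B$ and is $\mathcal O_Y^q$-linear, so it is a section of $\mathcal H=\mathcal H(G,G\otimes B)$,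 for which $N=B$. Suppose that $\sigma$ is a splitting over $Y$. We compare it with local splittings built from local retractions.

Cover $Y$ by affine open sets $W$ on which $G$ has a generator $g_W$. Choose a retraction $\rho_W$ by Lemma~\ref{lem:retr}(i) and a lift $\gamma_W\in\mathcal G(W)$ of $g_W$, which exists as $H^1(W,G\otimes B)=0$. Define $\sigma_W(ag_W)=\rho_W(a)\gamma_W$. Then $\sigma_W$ lifts the identity and
\begin{equation}\label{eq:semilinear}
\sigma_W(bg)=\rho_W(b)\,\sigma_W(g)\qquad(b\in\mathcal O_W,\ g\in G|_W).
\end{equation}
Since $\rho_W(b^q)=\rho_W(b)^q$ and $\rho_W(b)$ is a lift of $b$, the map $\sigma_W$ is a splitting over $W$. Put $D_W=\sigma-\sigma_W\in\mathcal H(W)$.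

On $W\cap W'$ let $\Delta=D_W-D_{W'}=\sigma_{W'}-\sigma_W$ and $\delta=\rho_{W'}-\rho_W$. By \eqref{eq:semilinear},
\[
\Delta(bg)=\big(\rho_{W'}(b)-\rho_W(b)\big)\sigma_{W'}(g)+\rho_W(b)\big(\sigma_{W'}(g)-\sigma_W(g)\big)=\delta(b)\,g+b\,\Delta(g),
\]
because $\delta(b)\in B$ and $\Delta(g)\in G\otimes B$ are killed by $I$. Thus $[\Delta,b]$ is multiplication by $\delta(b)$, so $\Delta\in\mathcal H_{\le1}$ with symbol $s(\Delta)=\rho_{W'}-\rho_W$.

It follows that the images of the $D_W$ in $\mathcal H/\mathcal H_{\le1}$ agree on overlaps and define a global section. It is zero by Corollary~\ref{cor:ops}(iii); this is the only use of (C3). Hence each $D_W$ lies in $\mathcal H_{\le1}(W)$ and has a symbol, a $k$-derivation $s(D_W):\mathcal O_W\to B|_W$, and $s(D_W)-s(D_{W'})=\rho_{W'}-\rho_W$. The maps $\rho_W+s(D_W)$ are retractions by Lemma~\ref{lem:retr}(ii), and they agree on overlaps. They glue to a retraction over $Y$, contradicting (C4).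
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\epsilon$ be an idempotent of $\operatorname{End}_R(F^n_*M)=\operatorname{End}_{\mathcal O_X}(\mathcal E)$, with $\epsilon_j$ as in Proposition~\ref{prop:extend}. Suppose $\epsilon_j\ne\epsilon_{j+1}$ for some $j\le q-2$. Replacing $\epsilon$ by $1-\epsilon$ if necessary, let $\epsilon_j=1$ and $\epsilon_{j+1}=0$. The idempotent $\bar\epsilon$ induced on $V^j/V^{j+2}$ kills $\operatorname{gr}^{j+1}V$, and a section killed by $\bar\epsilon$ has zero image in $\operatorname{gr}^jV$, where $\bar\epsilon$ acts as the identity. So $\ker\bar\epsilon=\operatorname{gr}^{j+1}V$, the image of $\bar\epsilon$ is a complement, and \eqref{eq:Ej} splits, contradicting Lemma~\ref{lem:nonsplit}. Hence all $\epsilon_j$ are equal, and Proposition~\ref{prop:extend} applied to $\epsilon$ or to $1-\epsilon$ gives $\epsilon\in\{0,1\}$.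
\end{proof}

\section{Perturbing the cone over a Fermat curve}\label{sec:fermat}

Let $k$ be perfect, $e\ge4$ prime to $p$, and
\[
f_0=x^e+y^e+z^e,\qquad \mu=x^{e-2}y^2,\qquad A=k[x,y,z]/(f_0),\qquad C=\operatorname{Proj}A .
\]
The partial derivatives $ex^{e-1},ey^{e-1},ez^{e-1}$ have no common zero, so $C$ is smooth. From $H^1(\mathbb P^2,\mathcal O(-e))=0$ we get $H^0(C,\mathcal O_C)=k$, so $C$ is connected and hence integral. By adjunction $\omega_C=\mathcal O_C(e-3)$, and $H^0(C,\mathcal O_C(m))=0$ for $m<0$. No point of $C$ has $x=y=0$, so $C=D(x)\cup D(y)$, with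
\begin{align*}
\mathcal O_C(D(x))&=k[y_1,z_1]/(1+y_1^e+z_1^e), & y_1&=y/x,\quad z_1=z/x,\\
\mathcal O_C(D(y))&=k[x_2,z_2]/(x_2^e+1+z_2^e), & x_2&=x/y,\quad z_2=z/y .
\end{align*}

To achieve (C4) we add to $f_0$ a form $g$ of degree $e+1$, which changes the blow-up at first order along $C$. If $g=Q_1\partial_xf_0+Q_2\partial_yf_0+Q_3\partial_zf_0$ with quadratic forms $Q_i$, then the substitution $(x,y,z)\mapsto(x-Q_1,y-Q_2,z-Q_3)$ turns $f_0+g$ into $f_0$ plus terms of degree $\ge e+2$, and nothing is gained. So $g$ should lie outside the ideal $(x^{e-1},y^{e-1},z^{e-1})$. The monomial $z\mu=x^{e-2}y^2z$ does so for $e\ge4$, whereas for $e=3$ every monomial of degree $4$ lies in $(x^2,y^2,z^2)$.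

\subsection{Local retractions and their difference}
A retraction over $D(x)$ must send $y_1,z_1$ to lifts satisfying the Fermat equation. The obvious lifts satisfy a perturbed equation, and rescaling corrects this.

\begin{lemma}\label{lem:square}
Let $E$ be a commutative $k$-algebra and $c_1,c_2,\tau\in E$ with $\tau^2=0$ and $1+c_1^e+c_2^e+\tau=0$. Put $s=\tau/e$. Then $1+(c_1(1-s))^e+(c_2(1-s))^e=0$.
\end{lemma}

\begin{proof}
We have $s^2=0$, so $(1-s)^e=1-es=1-\tau$, and $\tau(c_1^e+c_2^e)=\tau(-1-\tau)=-\tau$. Hence $1+(c_1^e+c_2^e)(1-\tau)=1+c_1^e+c_2^e+\tau=0$.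
\end{proof}

The difference of the two retractions obtained in this way will be the derivation $\delta$ of the next lemma. Sections of $T_C(1)$ are derivations $\mathcal O_C\to\mathcal O_C(1)$, and sections of $\mathcal O_C(m)$ over $D(x)$, $D(y)$, $D(xy)$ are the elements of degree $m$ in $A_x$, $A_y$, $A_{xy}$.

\begin{lemma}\label{lem:obstruction}
Let $\delta\in\Gamma(D(xy),T_C(1))$ satisfy $\delta(y_1)=-\frac1e\,y_1\,z\mu\,(x^{-e}+y^{-e})$. Then $\delta$ is not of the form $\alpha_x-\alpha_y$ with $\alpha_x\in\Gamma(D(x),T_C(1))$ and $\alpha_y\in\Gamma(D(y),T_C(1))$.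
\end{lemma}

\begin{proof}
We map $T_C(1)$ to a sheaf $\mathcal O_C(m)$, where the question becomes one about monomials. For a local section $\theta$ of $T_C(1)$ define the rational section
\[
\Phi(\theta)=\theta(y_1)\,x^2/z^{e-1}
\]
of $\mathcal O_C(4-e)$; this is contraction with $x^2dy_1/z^{e-1}=(x\,dy-y\,dx)/z^{e-1}$. We claim that $\Phi(\theta)$ is regular where $\theta$ is. On $D(x)$, apply $\theta$ to $1+y_1^e+z_1^e=0$ and divide by $e$ to get $\theta(y_1)/z_1^{e-1}=-\theta(z_1)/y_1^{e-1}$. The left side is regular where $z_1\ne0$, the right side where $y_1\ne0$, and $y_1,z_1$ have no common zero. So $\Phi(\theta)=x^{3-e}\theta(y_1)/z_1^{e-1}$ is regular on $D(x)$. On $D(y)$, from $y_1=x_2^{-1}$ we get $\theta(y_1)=-\theta(x_2)y^2/x^2$, so $\Phi(\theta)=-y^{3-e}\theta(x_2)/z_2^{e-1}$. Here $\theta(x_2)/z_2^{e-1}=-\theta(z_2)/x_2^{e-1}$ and $x_2,z_2$ have no common zero, so $\Phi(\theta)$ is regular on $D(y)$. Using $x^e+y^e=-z^e$,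
\[
\Phi(\delta)=-\frac1e\cdot\frac yx\cdot z\mu\cdot\frac{x^e+y^e}{x^ey^e}\cdot\frac{x^2}{z^{e-1}}=\frac{z^2\mu}{e\,x^{e-1}y^{e-1}}=\frac1e\,z^2x^{-1}y^{-(e-3)} .
\]
If $\delta=\alpha_x-\alpha_y$, then $z^2x^{-1}y^{-(e-3)}\in A_x+A_y\subset A_{xy}$. The ring $A$ is free over $k[x,y]$ on $1,z,\dots,z^{e-1}$, and $2\le e-1$. Comparing coefficients of $z^2$ gives $x^{-1}y^{-(e-3)}\in k[x^{\pm1},y]+k[x,y^{\pm1}]$. This is false: both exponents are negative, as $e-3\ge1$, while no monomial on the right has two negative exponents.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:surface}}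
Let $R=k[[x,y,z]]/(f)$ with $f=f_0+z\mu$. The initial form of $f$ is $f_0$, so $\operatorname{gr}_{\mathfrak m}R=A$. Let $\pi:X=\operatorname{Proj}\bigoplus_i\mathfrak m^i\to\operatorname{Spec}R$ be the blow-up of $\mathfrak m$. The ideal $I=\mathfrak m\mathcal O_X=\mathcal O_X(1)$ is invertible and defines $Y=\pi^{-1}(\mathfrak m)=\operatorname{Proj}\operatorname{gr}_{\mathfrak m}R=C$. Thus $B=\mathcal O_C(1)$, and the class in $B$ of the function $z\in I$ is the section $z$. By Lemma~\ref{lem:regular}, $X$ is regular, hence so is $U\cong X\setminus Y$. The hypersurface $R$ is Cohen--Macaulay of dimension $2$ and regular in codimension one, so it is normal by Serre's criterion, and a normal local ring is a domain. Then $X$ is integral, and we are in the setting of Section~\ref{ss:setting} with $r=1$.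

Condition (C1) holds with $\omega_1=\mathcal O_C(e-3)$. For (C2), $\omega_1^{-a}\otimes B^{-b}=\mathcal O_C(-a(e-3)-b)$ is a negative twist if $(a,b)\ne(0,0)$. For (C3), $\omega_1^{-a}\otimes B=\mathcal O_C(1-a(e-3))$ is a negative twist if $a\ge2$. Both use $e\ge4$.

For (C4), consider the chart $\operatorname{Spec}R[y/x,z/x]$ of $X$, on which $I=(x)$; we write $y_1,z_1$ also for the functions $y/x,z/x$ on it. Dividing $f=0$ by $x^e$ gives $1+y_1^e+z_1^e+z\mu x^{-e}=0$, where $\mu x^{-e}=y_1^2$ is regular and $z=xz_1\in I$. In $\mathcal O_{2Y}$ the element $\tau=z\mu x^{-e}$ lies in $B$. With $s=z\mu x^{-e}/e$, Lemma~\ref{lem:square} gives a $k$-algebra map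
\[
\rho_x:\ y_1\mapsto y_1(1-s),\quad z_1\mapsto z_1(1-s),
\]
which is a retraction over $D(x)$ since $s\in B$. On the chart where $I=(y)$, dividing by $y^e$ gives $x_2^e+1+z_2^e+z\mu y^{-e}=0$, and with $s'=z\mu y^{-e}/e$ we get a retraction $\rho_y:x_2\mapsto x_2(1-s')$, $z_2\mapsto z_2(1-s')$ over $D(y)$. On $D(xy)$ we have $\rho_y(y_1)=\rho_y(x_2)^{-1}=y_1(1+s')$. So the derivation $\delta=\rho_x-\rho_y\in\Gamma(D(xy),T_C(1))$ satisfies
\begin{equation}\label{eq:delta}
\delta(y_1)=y_1(1-s)-y_1(1+s')=-y_1(s+s')=-\tfrac1e\,y_1\,z\mu\,(x^{-e}+y^{-e}).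
\end{equation}
By Lemmas~\ref{lem:retr}(iii) and~\ref{lem:obstruction} there is no global retraction. Theorem~\ref{thm:criterion} now gives Theorem~\ref{thm:surface}. \qed

\begin{remark}[(C4) cannot be dropped]\label{rem:cone}
For the cone $k[[x,y,z]]/(f_0)=\prod_iA_i$, the blow-up has the same $Y$ and $B$, so (C1)--(C3) hold. Yet \eqref{eq:graded} splits $F^n_*R$ into $q$ nonzero summands, the maximum allowed by Remark~\ref{rem:atmostq}.
\end{remark}

\begin{remark}[$k$ must be perfect]
Let $k$ be F-finite with $k\neq k^p$, and let $R=k[[x,y,z]]/(f)$ with the same $f$, which has coefficients in $\mathbb F_p$. Then $R$ is free of rank $[k:k^p]>1$ over $R'=k^p[[x,y,z]]/(f)$, and $R'$ contains all $p$-th powers of $R$. So $F_*R$ is decomposable.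
\end{remark}

\section{Higher dimensions}\label{sec:higher}

We prove Theorem~\ref{thm:alld}. Let $r=d-1\geq1$ and fix $e\ge5$ prime to $p$, with the notation of Section~\ref{sec:fermat}. Condition (C1) suggests taking $Y=C^r$. We then need a space $X$ containing $Y$ as a contractible divisor with a nontrivial first-order neighborhood. The equation $f_0+z\mu=0$ arises from the family of curves $f_0+t\mu=0$ by substituting for the parameter $t$ the function $z$, which vanishes on the exceptional curve. This description generalizes: deform the first factor of $C^r$, form the family of blown-up cones, and cut it by setting $t$ equal to a function that vanishes on $Y$.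

\subsection{Construction}
Let $\mathcal C\subset\mathbb P^2_{k[t]}$ be defined by $f_0+t\mu=0$. Its homogeneous coordinate ring is free over $k[t][x,y]$ on $1,z,\dots,z^{e-1}$, so $\mathcal C$ is flat over $k[t]$, with fiber $C$ at $t=0$. Put
\[
\mathcal Y=\mathcal C\times_kC^{r-1},\quad \mathcal N=\mathcal O(1)\boxtimes\dots\boxtimes\mathcal O(1),\quad h=z\boxtimes\dots\boxtimes z\in\Gamma(\mathcal Y,\mathcal N),
\]
and let $Y=C^r$ be the fiber of $\mathcal Y$ at $t=0$. Let $Z=\operatorname{Spec}_{\mathcal Y}\bigoplus_{j\ge0}\mathcal N^jw^j$ be the total space of $\mathcal N^{-1}$. The symbol $w$ records the degree: a local section $\ell$ of $\mathcal N$ gives a function $\ell w$ on $Z$, linear on the fibers. If $\ell_0$ is a local generator of $\mathcal N$, then $v=\ell_0w$ is a fiber coordinate and the zero section is $v=0$. Let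
\[
X_0=\{t=hw\}\subset Z .
\]
The intersection of $X_0$ with the zero section is defined by $(v,t-hw)=(v,t)$, so it is $Y$ as a scheme. For $r=1$, the functions $xw,yw,zw$ map $X_0$ to the surface $f_0+z\mu=0$, as intended.

\emph{$Y$ is a Cartier divisor on $X_0$ with $B=\mathcal N|_Y$.} Let $y\in Y$ be a closed point. By flatness $t$ is a nonzerodivisor in $\mathcal O_{\mathcal Y,y}$, with regular quotient $\mathcal O_{Y,y}$ of dimension $r$. So $\mathcal O_{\mathcal Y,y}$ is regular of dimension $r+1$, and $\mathcal O_{Z,y}$, a localization of $\mathcal O_{\mathcal Y,y}[v]$, is regular of dimension $r+2$. Its quotient by $(v,t-hw)$ is regular of dimension $r$, so these two elements are part of a regular system of parameters. Hence $\mathcal O_{X_0,y}$ is a regular local ring in which $v\neq0$. The ideal $I_0=(v)$ of $Y$ in $X_0$ is therefore invertible. The map $\mathcal N|_Y\to I_0/I_0^2$, $\ell\mapsto\ell w$, is a surjection of line bundles, hence an isomorphism, and it identifies the class of $t=hw\in I_0$ with $h|_Y$.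

\emph{Contracting $Y$.} The Segre embedding gives a closed immersion $\mathcal Y\subset\mathbb P^m_{k[t]}$, $m+1=3^r$, with $\mathcal O(1)|_{\mathcal Y}=\mathcal N$. So $Z$ is closed in the total space of $\mathcal O_{\mathbb P^m}(-1)$, which is the blow-up of $\mathbb A=\mathbb A^{m+1}_{k[t]}$ along the origin section $\Sigma$, with the zero section as exceptional divisor. Hence $X_0\to\mathbb A$ is proper, it is a closed immersion over $\mathbb A\setminus\Sigma$, and the preimage of $\Sigma$ is $Y$ as a set. The ring $R_0=\Gamma(X_0,\mathcal O_{X_0})$ is finite over $\Gamma(\mathbb A,\mathcal O_{\mathbb A})$, and we have a factorization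
\[
X_0\xrightarrow{\ g\ }\operatorname{Spec}R_0\xrightarrow{\ \nu\ }\mathbb A
\]
with $\nu$ finite, $g$ proper and $g_*\mathcal O_{X_0}=\mathcal O_{\operatorname{Spec}R_0}$. The complement of the closed set $g(X_0)$ is an open set on which the structure sheaf vanishes, so $g$ is surjective. If $\mathbb A'\subset\mathbb A\setminus\Sigma$ is an affine open set, its preimages in $X_0$ and in $\operatorname{Spec}R_0$ are affine with the same ring of functions; so $g$ is an isomorphism over $\nu^{-1}(\mathbb A\setminus\Sigma)$. By the K\"unneth formula $H^0(Y,\mathcal O_Y)=k$, so $g|_Y$ factors through $\operatorname{Spec}k$. Thus $g(Y)$ is a closed point $\mathfrak m_0$ with residue field $k$, and $\mathfrak m_0\mathcal O_{X_0}\subset I_0$. Since $g$ is surjective, $\nu^{-1}(\Sigma)=g(Y)=\{\mathfrak m_0\}$, and $X_0\setminus Y\cong\operatorname{Spec}R_0\setminus\{\mathfrak m_0\}$.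

\emph{Completing.} Let $(R,\mathfrak m)$ be the completion of $(R_0)_{\mathfrak m_0}$ and $X=X_0\times_{R_0}\operatorname{Spec}R$, proper over $R$. The map $R_0\to R$ is flat, so $\Gamma(X,\mathcal O_X)=R$ and $I=I_0\mathcal O_X$ is invertible. For $i=1,2$, the subscheme of $X_0$ defined by $I_0^i$ lies over $R_0/\mathfrak m_0^i=R/\mathfrak m^i$, so it is unchanged by the base change. Thus $Y$, $2Y$ and $B$ are the same for $X$ and for $X_0$. As $\mathfrak m_0R=\mathfrak m$, we get $X\setminus Y\cong\operatorname{Spec}R\setminus\{\mathfrak m\}$. By Lemma~\ref{lem:regular}, $X$ is regular. It is connected since $\Gamma(X,\mathcal O_X)=R$ is local, hence integral. An element of the function field of $X$ that is integral over $R$ lies in every local ring of $X$, hence in $R$; so $R$ is a normal domain. To find $\dim R$, recall the dimension formula: if $R$ is a universally catenary Noetherian domain, such as a complete local domain, and $S\supset R$ is a domain of finite type with a prime $Q$ over $P$, then $\operatorname{ht}Q+\operatorname{trdeg}_{\kappa(P)}\kappa(Q)=\operatorname{ht}P+\operatorname{trdeg}_RS$.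 At a closed point $y\in Y$ both transcendence degrees vanish, because $\kappa(y)$ is finite over $k$ and $X\to\operatorname{Spec}R$ is birational. So $\dim R=\dim\mathcal O_{X,y}=r+1=d$. We are in the setting of Section~\ref{ss:setting}.

\subsection{Verification of the conditions}
Condition (C1) holds with $\omega_l=\operatorname{pr}_l^*\mathcal O_C(e-3)$. By the K\"unneth formula, an exterior tensor product of line bundles has no nonzero sections as soon as one factor has none. For (C2), the $l$-th factor of $\omega^{-a}\otimes B^{-b}$ is $\mathcal O_C(-a_l(e-3)-b)$, and one of these twists is negative if $(a,b)\ne(0,0)$. For (C3), the $l$-th factor of $\omega^{-a}\otimes B$ is $\mathcal O_C(1-a_l(e-3))$. If $|a|\ge2$, some $a_l\ge1$, and then $1-a_l(e-3)<0$ because $e\ge5$. (For $e=4$, $r\geq2$ and $a=(1,1,0,\dots,0)$ no twist is negative and (C3) fails.)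

For (C4), let $\mathcal C_2=\mathcal C\otimes_{k[t]}k[t]/(t^2)$. On $2Y$ we have $t^2=(hw)^2=0$, so the projection $Z\to\mathcal Y$ induces a morphism $\phi:2Y\to\mathcal C_2\times C^{r-1}$ that is the identity on $Y$. On $\mathcal C_2$ the equations $1+y_1^e+z_1^e+t\mu x^{-e}=0$ and $x_2^e+1+z_2^e+t\mu y^{-e}=0$ hold over $D(x)$ and $D(y)$. Lemma~\ref{lem:square} gives $k$-algebra sections $\tau_x,\tau_y$ of $\mathcal O_{\mathcal C_2}\to\mathcal O_C$ over these two open sets, by the formulas for $\rho_x,\rho_y$ in Section~\ref{sec:fermat} with the factor $z$ of $s$ and $s'$ replaced by $t$. By flatness the kernel of $\mathcal O_{\mathcal C_2}\to\mathcal O_C$ is $t\mathcal O_{\mathcal C_2}\cong\mathcal O_C$. So $\tau_x-\tau_y=t\kappa$ with $\kappa\in\Gamma(D(xy),T_C)$, and the computation \eqref{eq:delta} gives $\kappa(y_1)=-\frac1ey_1\mu(x^{-e}+y^{-e})$. In particular $z\kappa\in\Gamma(D(xy),T_C(1))$ satisfies the hypothesis of Lemma~\ref{lem:obstruction}.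

Let $W_x=D(x)\times C^{r-1}$ and $W_y=D(y)\times C^{r-1}$, which cover $Y$. The composites $\rho_x=\phi^{\#}\circ(\tau_x\otimes1)$ and $\rho_y=\phi^{\#}\circ(\tau_y\otimes1)$ are retractions over $W_x$ and $W_y$. For local functions $a$ on $C$ and $b$ on $C^{r-1}$,
\[
(\rho_x-\rho_y)(a\otimes b)=\phi^{\#}\big(t\kappa(a)\otimes b\big)=h\cdot(\kappa(a)\otimes b)\in B,
\]
since $t$ has class $h$ in $B$. So $\rho_x-\rho_y$ lies in the direct summand $\operatorname{pr}_1^*T_C\otimes B=T_C(1)\boxtimes\mathcal O_C(1)\boxtimes\dots\boxtimes\mathcal O_C(1)$ of $T_Y\otimes B$ and equals $(z\kappa)\boxtimes z\boxtimes\dots\boxtimes z$. Let $H=H^0(C,\mathcal O_C(1))^{\otimes(r-1)}$. For an affine open $D\subset C$, the sections of this summand over $D\times C^{r-1}$ are $\Gamma(D,T_C(1))\otimes_kH$, compatibly with restriction. Suppose that a global retraction exists. By Lemma~\ref{lem:retr}(iii), followed by projection to the summand, $(z\kappa)\otimes(z\otimes\dots\otimes z)=\beta_x-\beta_y$ with $\beta_x\in\Gamma(D(x),T_C(1))\otimes H$ and $\beta_y\in\Gamma(D(y),T_C(1))\otimes H$. Applying a linear functional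 on $H$ with value $1$ on $z\otimes\dots\otimes z\neq0$ gives $z\kappa=\alpha_x-\alpha_y$, contradicting Lemma~\ref{lem:obstruction}. So (C4) holds, and Theorem~\ref{thm:criterion} gives Theorem~\ref{thm:alld}. \qed

\section{Strongly F-regular normalizations}\label{sec:positive}

We prove Theorem~\ref{thm:positive}; now $k$ is any F-finite field. The idea is to exhibit the normalization $S$ of some $R/P$ as a summand. It is easy to find maps from $S$ to the module and back whose composite is multiplication by some $c\ne0$. Strong F-regularity is exactly the property that turns $c$ into $1$ after a Frobenius pushforward.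

First, an F-finite regular local ring $(S,\mathfrak n)$ is strongly F-regular. By (F4), $F^n_*S$ is free. Let $\mathfrak n^{[q]}$ be the ideal generated by the $q$-th powers of elements of $\mathfrak n$, so that $\mathfrak nF^n_*S=F^n_*\mathfrak n^{[q]}$. For $c\ne0$, Krull's intersection theorem gives $c\notin\mathfrak n^q\supset\mathfrak n^{[q]}$ for large $n$. Then $F^n_*c$ is part of a basis by Nakayama's lemma, and we take for $\varphi$ the corresponding coordinate function.

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $\dim M=d$ and choose $P\in\operatorname{Supp}M$ with $\dim R/P=d$; this $P$ is a minimal prime of $R$. Let $K$ be the fraction field of $R/P$ and $S\subset K$ its normalization. Since $R/P$ is a complete local domain, $S$ is finite over it, and $S$ is local, being a domain and a finite product of local rings.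

\emph{Removing nilpotents.} Choose $n_0$ such that $x^{p^{n_0}}=0$ for every nilpotent $x\in R$, and put $M_0=F^{n_0}_*M$. It is killed by the nilradical, so $(M_0)_P=F^{n_0}_*(M_P)\ne0$ is a finite-dimensional vector space over $(R_{\mathrm{red}})_P=K$.

\emph{Maps $S\to M_0\to S$.} Take a nonzero $K$-linear map $(M_0)_P\to K$. The image of $M_0$ is nonzero and finitely generated, so after clearing denominators we obtain an $R$-linear map $\lambda:M_0\to S$ and $m_0\in M_0$ with $c_0=\lambda(m_0)\ne0$. The finitely generated module $Pm_0$ localizes to zero at $P$, so there is $g\in R\setminus P$ with $gPm_0=0$; thus $R/P$ acts on $gm_0$. As $S$ is finite over $R/P$ with the same fraction field, and $\mathfrak m/P\ne0$ since $d\ge1$, there is $0\ne c_1\in\mathfrak m/P$ with $c_1S\subset R/P$. Then $\psi:S\to M_0$, $\psi(s)=(c_1s)\cdot gm_0$, is well defined and $R$-linear, and $\lambda\psi$ is multiplication by $c=c_1gc_0$. This $c$ is nonzero, and it is not a unit of $S$ because $c_1\in\mathfrak mS$.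

\emph{Splitting.} Choose $n$ and $\varphi:F^n_*S\to S$ with $\varphi(F^n_*c)=1$. If $n$ were $0$, then $\varphi$ would be multiplication by an inverse of $c$; so $n\ge1$. The composite of $R$-linear maps
\[
S\xrightarrow{\ s\mapsto F^n_*(s^{q})\ }F^n_*S\xrightarrow{\ F^n_*\psi\ }F^n_*M_0\xrightarrow{\ F^n_*\lambda\ }F^n_*S\xrightarrow{\ \varphi\ }S
\]
sends $s$ to $\varphi(F^n_*(cs^q))=s\,\varphi(F^n_*c)=s$. So $S$ is a direct summand of $F^n_*M_0=F^{n+n_0}_*M$.

\emph{The complement is nonzero.} Localize at $P$. We have $S_P=K$, while $\dim_K(F^n_*M_0)_P=[K:K^q]\cdot\dim_K(M_0)_P\ge[K:K^q]$. The normal ring $S$ has dimension $d\ge1$, so its localization at a height-one prime is a discrete valuation ring of $K$. A uniformizer has valuation $1$ and is not a $p$-th power. Hence $[K:K^q]>1$, and $F^{n+n_0}_*M$ is decomposable.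

If $d=1$, each $S$ is a normal Noetherian local domain of dimension one, that is, a discrete valuation ring. It is regular and F-finite, so the hypothesis holds.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Schoutens}
Hans Schoutens, \emph{Hochster's small MCM conjecture for three-dimensional weakly F-split rings}, arXiv:1408.6212 (2014).

\end{thebibliography}
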